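# The normalized Ricci flow on a finite tree converges to constant curvature

## 1. Weighted trees, transport distance, lazy measures

Throughout, $T=(V,E)$ is a finite tree with at least one edge. We write $d_x$ for the degree of a vertex $x$, $E(x)$ for the set of edges at $x$, and $y\sim x$ when $xy\in E$.

**Definition (metric).** A metric on $T$ is a vector of positive edge weights $w\in\mathbb R^E_{>0}$. The weight $w_{xy}$ is the length of the edge $xy$, and $d_w$ is the shortest-path distance on $V$.

Example: on the path $v_0v_1v_2v_3$ with weights $a,b,c$ we have $d_w(v_0,v_3)=a+b+c$. On any tree, $d_w(u,v)$ is the sum of $w_e$ over the edges $e$ whose removal separates $u$ from $v$.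

**Definition (transport distance).** For nonnegative measures $\mu,\nu$ on $V$ of equal mass, $W(\mu,\nu)$ is the minimum of $\sum_{u,v}\pi(u,v)\,d_w(u,v)$ over all couplings $\pi$, that is, nonnegative $\pi$ on $V\times V$ with marginals $\mu$ and $\nu$. This is the $L^1$-Wasserstein distance; it satisfies the triangle inequality.

Example: on one edge of length $w$, let $\mu,\nu$ be probability measures giving masses $s$ and $r$ to the second endpoint. The cheapest plan moves $|s-r|$ across, so $W=w|s-r|$.

The example extends to all trees: each edge has to carry exactly the imbalance of mass between its two sides.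

**Lemma 1.** For each edge $e$ let $V_e$ be the vertex set of one component of $T-e$. Then
$$W(\mu,\nu)=\sum_{e\in E}w_e\,|\mu(V_e)-\nu(V_e)|.\tag{1}$$

*Proof.* The choice of component does not matter, because the masses are equal.

For "$\ge$", let $\pi$ be a coupling. Its cost is $\sum_ew_e\,\pi\{(u,v): e\text{ separates }u,v\}$. Since $\mu(V_e)-\nu(V_e)=\pi(V_e\times V_e^c)-\pi(V_e^c\times V_e)$, the $\pi$-mass of pairs separated by $e$ is at least $|\mu(V_e)-\nu(V_e)|$.

For "$\le$", use induction on $|V|$; with one vertex there is nothing to prove. Let $v$ be a leaf with edge $e=vv'$, and by symmetry let $\mu(v)\ge\nu(v)$. Let $\tilde\mu$ arise from $\mu$ by moving mass $\mu(v)-\nu(v)$ from $v$ to $v'$. By the triangle inequality,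
$$W(\mu,\nu)\le w_e|\mu(v)-\nu(v)|+W(\tilde\mu,\nu).$$
Now $\tilde\mu(v)=\nu(v)$, and this mass can stay in place, so $W(\tilde\mu,\nu)$ is at most the distance between the restrictions of $\tilde\mu,\nu$ to $T-v$. For every edge $f\ne e$ the vertices $v,v'$ lie on the same side of $f$, so passing from $\mu$ to $\tilde\mu$, or deleting the common mass at $v$, does not change $\mu(V_f)-\nu(V_f)$. Apply the induction hypothesis to $T-v$. $\square$

**Definition (lazy measure).** For a vertex $x$ and $\alpha\in[0,1)$ put, with $\gamma(r)=1/r$,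
$$\mu_x^{\alpha}(x)=\alpha,\qquad \mu_x^{\alpha}(y)=(1-\alpha)\frac{\gamma(w_{xy})}{\sum_{z\sim x}\gamma(w_{xz})}\ \text{ for }y\sim x,$$
and $\mu_x^\alpha=0$ elsewhere.

Example: at $v_1$ on the path above, $\mu^\alpha_{v_1}$ gives $\alpha$ to $v_1$, $(1-\alpha)\frac{b}{a+b}$ to $v_0$ and $(1-\alpha)\frac a{a+b}$ to $v_2$. Short edges get more mass.

## 2. Lin-Lu-Yau curvature and its closed formula on trees

**Definition (curvature).** The curvature of an edge $e=xy$ is the Lin-Lu-Yau version of Ollivier Ricci curvature with parameter function $\gamma(r)=1/r$: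
$$\kappa_e=\lim_{\alpha\to1}\frac1{1-\alpha}\Big(1-\frac{W(\mu_x^\alpha,\mu_y^\alpha)}{d_w(x,y)}\Big).$$

Example: let $T$ be a single edge $xy$ of length $w$. Then $\mu_x^\alpha$ and $\mu_y^\alpha$ give $y$ the masses $1-\alpha$ and $\alpha$, so $W=w(2\alpha-1)$ for $\alpha\ge\frac12$, and $\kappa=\lim\frac{1}{1-\alpha}\big(1-(2\alpha-1)\big)=2$.

**Lemma 2.** With $D_x=\sum_{z\sim x}1/w_{xz}$, every edge $e=xy$ has
$$\kappa_e=\frac{2-d_x}{w_eD_x}+\frac{2-d_y}{w_eD_y}.\tag{2}$$
In particular $\kappa$ does not change when $w$ is multiplied by a positive constant, and $\sum_{e\in E}\kappa_e=2$ for every metric.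

*Proof.* Let $\alpha\in[\frac12,1)$ and apply (1). For an edge $xz$ with $z\ne y$, take the side containing $z$. There $\mu_x^\alpha$ has mass $(1-\alpha)/(w_{xz}D_x)$ and $\mu_y^\alpha$ has none, so this edge contributes $(1-\alpha)/D_x$. There are $d_x-1$ such edges, and similarly at $y$. For $e=xy$ take the side of $x$: the masses are $1-\frac{1-\alpha}{w_eD_x}$ and $\frac{1-\alpha}{w_eD_y}$, so the contribution is
$$w_e\Big|1-\frac{1-\alpha}{w_eD_x}-\frac{1-\alpha}{w_eD_y}\Big|=w_e-(1-\alpha)\Big(\frac1{D_x}+\frac1{D_y}\Big);$$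
the sign is right because $w_eD_x,w_eD_y\ge1$ and $2(1-\alpha)\le1$. For every other edge both measures have all their mass on one side. Altogether
$$W(\mu_x^\alpha,\mu_y^\alpha)=w_e+(1-\alpha)\Big(\frac{d_x-2}{D_x}+\frac{d_y-2}{D_y}\Big),$$
and (2) follows since $d_w(x,y)=w_e$.

Scaling $w$ does not change the products $w_eD_x$. Finally $\sum_{e\in E(x)}\frac1{w_eD_x}=1$, so $\sum_e\kappa_e=\sum_x(2-d_x)=2|V|-2|E|=2$. $\square$

A leaf $x$ of $e$ has $w_eD_x=1$ and contributes $+1$ to $\kappa_e$. A vertex of degree $2$ contributes $0$. A vertex of degree at least $3$ contributes a negative amount, shared among its edges in proportion to $1/w_e$. Example: on the path $v_0v_1v_2v_3$ the curvatures are $1,0,1$, whatever the weights.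

## 3. The normalized flow and convergence to constant curvature

**Definition (flows).** The normalized Ricci flow is
$$\frac{dw_e}{dt}=-\kappa_ew_e+w_e\,\frac{\sum_{h\in E}\kappa_hw_h}{\sum_{h\in E}w_h},\qquad e\in E,$$
started from an initial metric $w(0)\in\mathbb R^E_{>0}$, where $\kappa_e=\kappa_e(t)$ is the curvature under $w(t)$. The un-normalized flow is $\frac{dw_e}{dt}=-\kappa_ew_e$.

Summing over $e$ shows that the normalized flow keeps $\sum_ew_e$ constant.

It is convenient to take logarithms. Put $u_e=\log w_e$, $V_3=\{x:d_x\ge3\}$, $m_x=d_x-2$, let $\ell_e\in\{0,1,2\}$ be the number of endpoints of $e$ that are leaves, and for $e\in E(x)$ put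
$$p_x(e;u)=\frac{e^{-u_e}}{\sum_{f\in E(x)}e^{-u_f}}=\frac1{w_eD_x}.$$
For each $x$ this is a probability vector on $E(x)$. Example: weights $1,1,2$ at a vertex of degree $3$ give $p=(\frac25,\frac25,\frac15)$.

**Lemma 3.** In the variables $u=\log w$ the un-normalized flow is $u'=R(u)$ with
$$R_e(u)=-\kappa_e=-\ell_e+\sum_{x\in e,\ x\in V_3}m_x\,p_x(e;u),\tag{3}$$
and has a unique solution for all $t\ge0$. If $w=e^u$ is this solution and $M=\sum_ew_e(0)$, then the normalized flow with the same initial metric exists for all $t\ge0$, is unique, has the same curvatures at each time, and is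
$$\hat w_e(t)=\frac{M\,w_e(t)}{\sum_fw_f(t)}=\frac{M}{\sum_fe^{u_f(t)-u_e(t)}}.\tag{4}$$

*Proof.* Formula (3) is (2) with the leaf terms and the degree-$2$ terms evaluated. The vector field $R$ is smooth and bounded, which gives a unique global solution. The function $\hat w$ in (4) satisfies $\hat w(0)=w(0)$. By scale invariance $w$ and $\hat w$ have the same curvatures, and
$$(\log\hat w_e)'=-\kappa_e+\frac{\sum_h\kappa_hw_h}{\sum_hw_h}=-\kappa_e+\frac{\sum_h\kappa_h\hat w_h}{\sum_h\hat w_h}.$$
So $\hat w$ solves the normalized flow. Uniqueness holds because the vector field is smooth on $\mathbb R^E_{>0}$. $\square$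

Example: on the three-edge path with weights $a,b,c$ the un-normalized flow is $(ae^{-t},b,ce^{-t})$. The normalized flow is $(a+b+c)\,(ae^{-t},b,ce^{-t})/(ae^{-t}+b+ce^{-t})$, which tends to $(0,a+b+c,0)$.

So edges may shrink to zero in the limit, and the curvature formula is then undefined there. The notion of convergence is built accordingly.

**Definition (convergence to constant curvature).** The normalized flow converges to a metric with constant curvature $\tau$ if there is $w(\infty)\in\mathbb R^E_{\ge0}$ with $w(t)\to w(\infty)$ and, for every $e$ in $E^+:=\{e\in E:w_e(\infty)>0\}$, the limit $\lim_{t\to\infty}\kappa_e(t)$ exists and equals $\tau$. Edges with $w_e(\infty)=0$ are subject to no curvature condition. The flow converges to a metric with constant curvature if this holds for some $\tau\in\mathbb R$.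

Example: on the three-edge path, $E^+$ is the middle edge and $\tau=0$. The end edges keep curvature $1$ forever, but they die.

The problem comes from Shuliang Bai, Bobo Hua, Yong Lin, Shuang Liu, "On the Ricci flow on Trees", arXiv:2509.22140 (2025). In plain words: start the normalized flow on any tree from any weights; do the weights settle down, and do all edges that survive end up with the same curvature?

**Conjecture.** For a tree with an initial metric, the normalized Ricci flow converges to a metric with constant curvature.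

We prove that the conjecture is true.

## 4. Paths and stars by hand

*Paths.* On one edge, $\kappa=2$ and $w$ is constant. On a path with two edges both curvatures are $1$, so the normalized flow is constant and $\tau=1$. On a path with $n\ge3$ edges the end edges have curvature $1$ and the others $0$. The end edges die, the others keep their proportions, and $\tau=0$.

*Stars.* Let $T=K_{1,n}$ with $n\ge3$, let $p_e=p_x(e;u)$ at the center $x$, and note $u_e'=-1+(n-2)p_e$. If $\delta=u_e-u_f\ge0$, then $p_e=p_fe^{-\delta}$ and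
$$\delta'=-(n-2)\,p_f\,(1-e^{-\delta}).$$
So each difference $\delta$ keeps its sign and its absolute value does not grow. Hence all differences stay bounded, every $p_f$ stays above some $c>0$, and $1-e^{-\delta}\ge c'\delta$ on the bounded range of $\delta$ for some $c'>0$. Therefore $\delta'\le-(n-2)cc'\delta$ and $\delta\to0$ exponentially. All edges survive with equal weights and $\kappa_e\to1-\frac{n-2}n=\frac2n$.

In these cases the limit of every $p_x$ is visible at once. With several branching vertices, one must first guess where each $p_x$ goes.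

## 5. Limiting velocities and the statements

Suppose $p_x(\cdot\,;u(t))$ converged to a probability vector $q_x$ for each $x\in V_3$. Then by (3) each $u_e$ would move with limiting velocity $L_e(q)$, where the following notation is used.

**Definition (velocities).** Let $\mathcal P=\prod_{x\in V_3}\Delta(E(x))$, where $\Delta$ denotes the probability simplex, and for $q\in\mathcal P$
$$L_e(q)=-\ell_e+\sum_{x\in e,\ x\in V_3}m_xq_x(e).$$
So $R(u)=L(p(u))$. If $V_3=\emptyset$, then $\mathcal P$ is one point and $L_e=-\ell_e$.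

Such a $q$ has to be consistent with its own velocities: since $p_x(e;u)$ is proportional to $e^{-u_e}$, the mass at $x$ concentrates on the edges of $E(x)$ with smallest velocity. So $q_x(e)>0$ should force $L_e(q)=\min_{E(x)}L(q)$. This self-consistency is the first-order condition of a convex minimization problem.

**Definition (the vector $L^*$).** Let $q^*$ minimize $\sum_eL_e(q)^2$ over the compact convex set $\mathcal P$, and let $L^*=L(q^*)$.

**Lemma 4.** (a) A point $q\in\mathcal P$ is a minimizer if and only if for every $x\in V_3$ and every $e\in E(x)$ with $q_x(e)>0$,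
$$L_e(q)=\min_{f\in E(x)}L_f(q).\tag{5}$$
(b) $L^*$ is unique. (c) $q^*$ is unique. (d) $\sum_eL_e(q)=-2$ for all $q\in\mathcal P$.

*Proof.* (a) The function $F=\frac12\sum_eL_e^2$ is convex in $q$, so $q$ is a minimizer if and only if the directional derivative towards every $q'\in\mathcal P$ is nonnegative. As $L$ is affine, this derivative is
$$\sum_eL_e(q)\big(L_e(q')-L_e(q)\big)=\sum_{x\in V_3}m_x\big(\langle q'_x,L(q)\rangle-\langle q_x,L(q)\rangle\big).\tag{6}$$
If (5) holds, then $\langle q_x,L\rangle=\min_{E(x)}L\le\langle q_x',L\rangle$, and (6) is $\ge0$. Conversely, if $q_x(e)>0$ and $f\in E(x)$, shift a small mass from $e$ to $f$ at $x$: the rate of change is $m_x(L_f-L_e)$, so $L_f\ge L_e$.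

(b) $\sum_eL_e^2$ is strictly convex in $L$, and $L(\mathcal P)$ is convex.

(c) Let $\delta$ be the difference of two points $q$ with $L(q)=L^*$. Then $\sum_{e\in E(x)}\delta_x(e)=0$ for each $x\in V_3$ and $\sum_{x\in e\cap V_3}m_x\delta_x(e)=0$ for each $e$. Suppose $\delta\ne0$, and consider the edges $e$ with $\delta_x(e)\ne0$ for some $x$. By the second relation both endpoints of such an edge lie in $V_3$ and both values are nonzero. By the first relation each endpoint then lies on at least two such edges. So these edges form a nonempty finite subgraph of a tree with minimum degree $\ge2$, which is impossible.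

(d) $\sum_eL_e(q)=-\#\{\text{leaves}\}+\sum_{x\in V_3}m_x=\sum_x(d_x-2)=2|E|-2|V|=-2$. $\square$

**Example (the tree $T_{11}$).** This tree will accompany us. Join two vertices $x,y$ by an edge $h$. Attach to $x$ three pendant paths of length $2$, with edges $xa_i$ and $a_ia_i'$, and to $y$ two pendant paths of length $2$, with edges $yb_j$ and $b_jb_j'$. There are $11$ edges, $d_x=4$, $d_y=3$, $m_x=2$, $m_y=1$. Take $q_x$ uniform on $E(x)$, $q_y(h)=0$ and $q_y(yb_1)=q_y(yb_2)=\frac12$. Then $L_h=2\cdot\frac14+0=\frac12$, $L_{xa_i}=\frac12$, $L_{yb_j}=\frac12$, and $L=-1$ on the five leaf edges; the sum is $3-5=-2$, as (d) requires. At $x$ and at $y$ all values of $L$ equal $\frac12$, so (5) holds. By Lemma 4 this is $q^*$. Note the unusual feature: $q_y^*(h)=0$ although $L_h^*$ is not larger than the other values at $y$.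

One more quantity enters the description of $\tau$. For $\emptyset\ne S\subseteq E$ put
$$g(S)=\frac1{|S|}\sum_{x\in V:\ E(x)\subseteq S}(d_x-2).$$
Example: in $T_{11}$ with $S=E(x)$, the only vertex whose edges all lie in $S$ is $x$, so $g(S)=\frac24=\frac12$.

A tree is a *caterpillar* if deleting all its leaves leaves a path, where a single vertex and the empty graph count as paths. Stars are caterpillars; $T_{11}$ is not one, since after deletion $x$ still has degree $4$.

**Theorem 5.** For every finite tree with at least one edge and every initial metric, the normalized flow exists for all $t\ge0$, $w(t)\to w(\infty)\in\mathbb R^E_{\ge0}$, and $\kappa_e(t)\to\tau:=-\max_fL_f^*$ for every $e\in E^+$.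

**Theorem 6.**

1. $\kappa_e(t)\to-L_e^*$ for every edge $e\in E$. The limit does not depend on the initial metric.
2. $\tau=-\max_{\emptyset\ne S\subseteq E}g(S)=\sup_{w\in\mathbb R^E_{>0}}\min_e\kappa_e(w)$.
3. For the un-normalized flow there are an integer $J$ and numbers $\beta_e^{(j)}$ depending only on $T$, and constants $C_e$ depending also on $w(0)$, with
$$\log w_e(t)=L_e^*\,t+\sum_{j=1}^J\beta_e^{(j)}\log^{[j]}t+C_e+o(1),$$
where $\log^{[j]}$ is the $j$-fold iterated logarithm. Consequently $E^+$ depends only on $T$: it consists of the edges with lexicographically maximal vector $(L_e^*,\beta_e^{(1)},\dots,\beta_e^{(J)})$.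
4. $q^*$ is unique, and for every $x\in V_3$ and $e\in E(x)$, $\dfrac{1/w_e(t)}{\sum_{f\in E(x)}1/w_f(t)}\to q_x^*(e)$.
5. If $T$ is a star $K_{1,n}$, $n\ge1$, then $\tau=2/n>0$. If $T$ is a caterpillar but not a star, then $\tau=0$. If $T$ is not a caterpillar, then $\tau<0$. Moreover $E^+=E$ if and only if $T$ is a star.
6. $E^+\subseteq\{e:\lim\kappa_e=\tau\}$, and the inclusion can be strict.

The plan of the proof: build an explicit curve $U(t)$ that solves $u'=R(u)$ up to an error integrable in time, and show that every true solution stays at a *convergent* distance from it. We do the second part first, because it tells us how good $U$ has to be.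

## 6. Consensus with integrable forcing: from approximate to true solutions

The difference $z$ of a true and an approximate solution will satisfy a linear system in which each pair $z_i,z_j$ attracts each other with symmetric rates. The squared norm gives something, but not enough. If $z_i'=\sum_ja_{ij}(z_j-z_i)+r_i$ with $a_{ij}=a_{ji}\ge0$, then
$$\tfrac12\tfrac{d}{dt}|z|^2=\langle z,r\rangle-\sum_{i<j}a_{ij}(z_i-z_j)^2,$$
so $\frac d{dt}\sqrt{1+|z|^2}\le|r|$ and $z$ is bounded, with $\int\sum a_{ij}(z_i-z_j)^2\,dt<\infty$. But the limit of $\hat w$ requires that $z$ converges, and for that one wants $\int\sum a_{ij}|z_i-z_j|\,dt<\infty$, without the square; no lower bound on the $a_{ij}$ is available. Replacing $|z|^2$ by sums of the smallest entries supplies it.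

**Lemma 7.** Let $z:[t_0,\infty)\to\mathbb R^n$ be $C^1$ with $z_i'=\sum_ja_{ij}(t)(z_j-z_i)+r_i(t)$, where $a_{ij}=a_{ji}\ge0$ and $r_i$ are continuous and $\int|r_i|\,dt<\infty$. Then $\int|z_i'|\,dt<\infty$. In particular $z(t)$ converges.

*Proof.* If $n=1$, then $z'=r$. Let $n\ge2$.

**Step 1: the functions to monitor.** For $1\le k\le n-1$ let $S_k=\min_{|I|=k}\sum_{i\in I}z_i$. A minimum of finitely many $C^1$ functions is locally Lipschitz, hence differentiable almost everywhere and the integral of its derivative. If $S_k$ is differentiable at $t>t_0$ and $I$ attains the minimum at $t$, then $\sum_{i\in I}z_i-S_k\ge0$ has a minimum, of value $0$, at $t$; so $S_k'(t)=\sum_{i\in I}z_i'(t)$.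

**Step 2: bound the attraction terms by $\sum S_k'$.** At a time $t>t_0$ where all $S_k$ are differentiable, order the indices so that $z_1(t)\le\dots\le z_n(t)$. Then $I_k=\{1,\dots,k\}$ attains the minimum. By symmetry of $a$, the terms with both indices in $I_k$ cancel:
$$S_k'=\sum_{i\in I_k,\ j\notin I_k}a_{ij}(z_j-z_i)+\sum_{i\in I_k}r_i.$$
All summands of the first sum are $\ge0$, and each pair $i<j$ is separated by $I_i$. Summing over $k$,
$$\sum_{i<j}a_{ij}|z_i-z_j|\le\sum_{k=1}^{n-1}S_k'+(n-1)\sum_i|r_i|\qquad\text{for almost every }t.\tag{7}$$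

**Step 3: integrate.** The minimum over $I$ is at most the average over all $I$ of size $k$, so $S_k\le\frac kn\sum_iz_i$. By symmetry $(\sum_iz_i)'=\sum_ir_i$, so $\sum_iz_i$ is bounded, and each $S_k$ is bounded above. Integrating (7) from $t_0$ to any later time gives a bound independent of that time, so $\int\sum_{i<j}a_{ij}|z_i-z_j|\,dt<\infty$. Finally $\sum_i|z_i'|\le2\sum_{i<j}a_{ij}|z_i-z_j|+\sum_i|r_i|$. $\square$

**Corollary 8.** If $u'=R(u)$ and $U$ is $C^1$ on $[t_0,\infty)$ with $\int|U'-R(U)|\,dt<\infty$, then $u-U$ converges as $t\to\infty$.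

*Proof.* Let $z=u-U$. For $e\ne f$ in $E(x)$ we have $\partial p_x(e)/\partial u_f=p_x(e)p_x(f)$, and $\partial p_x(e)/\partial u_e=-p_x(e)(1-p_x(e))=-p_x(e)\sum_{f\ne e}p_x(f)$. So the derivative of $p_x(e)$ in direction $z$ is $\sum_{f\in E(x)}p_x(e)p_x(f)(z_f-z_e)$. Integrating along the segment from $U$ to $u$,
$$p_x(e;u)-p_x(e;U)=\sum_{f\in E(x)}\Big(\int_0^1p_x(e;U+\theta z)\,p_x(f;U+\theta z)\,d\theta\Big)(z_f-z_e).$$
Multiply by $m_x>0$ and sum over $x\in e\cap V_3$. Then
$$z'=\big(R(u)-R(U)\big)+\big(R(U)-U'\big)$$
has the form in Lemma 7, with symmetric, nonnegative, continuous coefficients and $r=R(U)-U'$. $\square$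

It remains to construct one $U$ with integrable error and explicit asymptotics.

## 7. Straight lines in time, and the ties that defeat them

The natural first choice is $U_e=L_e^*t+c_e$ with constants $c_e$ chosen so that $p(U)\to q^*$.

Sometimes this is enough. Let $x,y$ be adjacent vertices of degree $3$, joined by $h$, with two leaves at each. Take $q_x,q_y$ equal to $0$ on $h$ and $\frac12$ on the leaf edges. Then $L_h=0$ and $L=-1+\frac12=-\frac12$ on the leaf edges, so (5) holds and this is $q^*$. Put $U_h=0$ and $U_e=-\frac t2$ on the leaf edges. Then $p_x(h;U)=1/(1+2e^{t/2})$ is exponentially small, $p_x$ of a leaf edge is $\frac12$ up to an exponentially small error, and $U'-R(U)$ is exponentially small. By Corollary 8, $u-U$ converges for every solution; $h$ survives alone, with curvature tending to $0$.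

On $T_{11}$ it fails. Here $U_h=\frac t2+c_h$ and $U_{yb_j}=\frac t2+c_j$, so $p_y(h;U)=\varepsilon$ is a *positive constant*, whatever the $c$'s. Then $R_{yb_1}(U)+R_{yb_2}(U)=1-\varepsilon$, while $U_{yb_1}'+U_{yb_2}'=1$. The error does not tend to $0$, let alone is it integrable. The obstruction is a *tie*: $q_y^*(h)=0$, so $u_h-u_{yb_j}$ must tend to $+\infty$, but $L_h^*=L_{yb_j}^*$, so it cannot do so linearly.

What should replace the straight line? On $T_{11}$ group the edges: those in $B_1=\{yb_1,yb_2\}$ should move together, with a common slow correction $a_1(t)$ to $\frac t2$, and those in $B_2=E(x)$ with a common correction $a_2(t)$. The small quantity $g=p_y(h)$ has the form $Ke^{a_1-a_2}$ to leading order. It adds $g$ to the velocity of $h$, hence $g$ in total to $B_2$, and removes $g$ in total from $B_1$. So we expect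
$$2a_1'=-g,\qquad4a_2'=g,\qquad g=Ke^{a_1-a_2}.$$
For $v=a_2-a_1$ this gives $v'=\frac34Ke^{-v}$, so $e^{v}=\frac34Kt+\text{const}$ and $g\approx\frac4{3t}$. Thus $a_1\approx-\frac23\log t$ and $a_2\approx\frac13\log t$: the tie is broken on the scale $\log t$. Two matters remain.

First, inside $B_2$ only $h$ receives the extra velocity $g$, whereas the whole block must move at speed $g/4$. The imbalance is repaired by a small perturbation $\eta=O(1/t)$ of the relative positions inside the block.

Second, with several groups there can be ties again on the scale $\log t$, which must be broken on the scale $\log\log t$, and so on. The next section treats the block equations in general, by recursion over these scales.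

## 8. Slow exchange on an oriented forest

An oriented forest $(N,D)$ is a finite forest (no loops, no parallel edges) on the vertex set $N$, with each edge oriented; $D$ is its set of arcs. For $\phi:D\to\mathbb R$ put
$$\operatorname{net}_i\phi=\sum_{\text{arcs into }i}\phi-\sum_{\text{arcs out of }i}\phi.$$
Example: for one arc $1\to2$, $\operatorname{net}\phi=(-\phi,\phi)$.

**Lemma 9.** (a) For prescribed numbers $h_\alpha$ there is $v:N\to\mathbb R$ with $v_j-v_i=h_\alpha$ for all arcs $\alpha=(i\to j)$. (b) The map $\phi\mapsto\operatorname{net}\phi$ is injective; on a tree its image is the set of zero-sum vectors. (c) Let $F$ be a forest and $F'$ a set of its edges. Contracting the components of $F'$ gives a forest, without loops or parallel edges, whose edges are the edges of $F$ not in $F'$.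

*Proof.* (a) Choose a root in each component and define $v$ outward from it. (b) If $\operatorname{net}\phi=0$, then $\phi=0$ on the arc at a leaf; delete that arc and repeat. The entries of $\operatorname{net}\phi$ always sum to $0$, and on a tree $|D|=|N|-1$ is the dimension of the zero-sum vectors. (c) A loop, a pair of parallel edges or a longer cycle in the contraction would become a cycle in $F$ after joining consecutive ends by paths inside the contracted components. $\square$

**Lemma 10.** Let $(N,D)$ be a finite oriented forest, $\mu_i>0$ $(i\in N)$, $K_\alpha>0$ $(\alpha\in D)$. There are $t_0>0$ and smooth $a_i:[t_0,\infty)\to\mathbb R$ such that, with $g_\alpha=K_\alpha e^{a_i-a_j}$ for $\alpha=(i\to j)$: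

- (i) $a_i^{(k)}(t)=O(t^{-k})$ for all $k\ge1$;
- (ii) $g_\alpha=O(1/t)$;
- (iii) $\rho_i:=\mu_ia_i'-\operatorname{net}_ig$ is integrable on $[t_0,\infty)$;
- (iv) $a_i(t)=\sum_{j=1}^{|D|}b_i^{(j)}\log^{[j]}t+C_i+o(1)$, where the $b_i^{(j)}$ depend only on $(N,D,\mu)$.

Moreover, (i) and (ii) imply $g_\alpha^{(k)}=O(t^{-k-1})$ and $\rho_i^{(k)}=O(t^{-k-1})$ for all $k\ge0$, and $a_i=O(\log t)$.

**Example (one arc).** For $1\to2$ with masses $2,4$ we found $b^{(1)}=(-\frac23,\frac13)$.

**Example (a tie on the scale $\log t$).** Take $N=\{1,2,3,4\}$, arcs $1\to2$, $1\to4$, $3\to4$, and all masses $1$. With $s=\log t$ put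
$$a_1=-\tfrac s2-\tfrac12\log s,\quad a_2=\tfrac s2-\tfrac12\log s,\quad a_3=-\tfrac s2+\tfrac12\log s,\quad a_4=\tfrac s2+\tfrac12\log s,$$
up to constants and terms tending to $0$. If $tg_{14}=\frac1s$ and $tg_{12}=tg_{34}=\frac12-\frac1{2s}$, then the equations balance exactly. At $1$: $ta_1'=-\frac12-\frac1{2s}=-tg_{12}-tg_{14}$. At $2$: $ta_2'=\frac12-\frac1{2s}=tg_{12}$. At $3$: $ta_3'=-\frac12+\frac1{2s}=-tg_{34}$. At $4$: $ta_4'=\frac12+\frac1{2s}=tg_{14}+tg_{34}$. On the scale $\log t$ alone, the difference of exponents along $1\to4$ is exactly $1$, so $tg_{14}$ would tend to a positive constant; but $tg_{12}=\frac12$ and $tg_{34}=\frac12$ already balance the four equations, and nothing is left for it. The scale $\log\log t$ makes $tg_{14}$ small. The proof below produces exactly these terms.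

*Proof of Lemma 10.*

**Step 0: derivative bounds.** This step proves the last sentence. Since $g_\alpha'=g_\alpha(a_i'-a_j')$, the Leibniz rule writes $g_\alpha^{(k+1)}$ as a combination of terms $g_\alpha^{(l)}(a_i'-a_j')^{(k-l)}$, $0\le l\le k$. By induction on $k$ these are $O(t^{-l-1}\,t^{-(k-l)-1})=O(t^{-k-2})$. The bound for $\rho_i^{(k)}=\mu_ia_i^{(k+1)}-\operatorname{net}_ig^{(k)}$ follows, and $a_i'=O(1/t)$ integrates to $a_i=O(\log t)$.

The rest is by induction on $|D|$. If $D=\emptyset$, take $a=0$. Let $|D|\ge1$.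

**Step 1: the exponents on the scale $\log t$.** Try $a_i\approx b_i\log t$. Then (ii) asks for $b_j-b_i\ge1$ on all arcs, and (iii) at order $1/t$ asks for $\mu_ib_i=\operatorname{net}_iG$, where $G_\alpha=\lim tg_\alpha\ge0$ vanishes unless $b_j-b_i=1$. These are the Karush-Kuhn-Tucker conditions of a quadratic program, so we solve that program: minimize $\frac12\sum_i\mu_ib_i^2$ subject to $b_j-b_i\ge1$ for all arcs $i\to j$. It is feasible by Lemma 9(a). The objective is coercive and strictly convex, so there is a unique minimizer $b$. As the constraints are linear, there are multipliers $G_\alpha\ge0$ with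
$$\mu_ib_i=\operatorname{net}_iG,\qquad G_\alpha(b_j-b_i-1)=0.\tag{8}$$
They are unique by Lemma 9(b). Hence the sets
$$D^+=\{G_\alpha>0\},\qquad D^0=\{G_\alpha=0,\ b_j-b_i=1\},\qquad D^-=\{b_j-b_i>1\}$$
partition $D$ and depend only on $(N,D,\mu)$. Since $b=0$ is infeasible, $b\ne0$, so $G\neq0$ and $D^+\ne\emptyset$.

**Step 2: contract and recurse in the variable $s=\log t$.** The arcs in $D^0$ are the remaining ties, and this step sets up the smaller problem that breaks them. Let $N'$ be the set of components $Q$ of $(N,D^+)$, let $\mu_Q=\sum_{i\in Q}\mu_i$, and let $Q(i)$ be the component of $i$. By Lemma 9(c), applied to $(N,D^+\cup D^0)$, contracting the components gives an oriented forest $(N',D^0)$. By Lemma 9(a) choose $c_i$ with $K_\alpha e^{c_i-c_j}=G_\alpha$ for $\alpha=(i\to j)\in D^+$, and put $K_\alpha'=K_\alpha e^{c_i-c_j}$ for $\alpha\in D^0$. As $|D^0|<|D|$, the induction hypothesis applied to $(N',D^0,(\mu_Q),K')$ gives functions $A_Q(s)$, $s\ge s_0$, with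
$$\gamma_\alpha=K'_\alpha e^{A_{Q(i)}-A_{Q(j)}},\qquad\tilde\rho_Q=\mu_Q\dot A_Q-\operatorname{net}_Q\gamma,$$
where dots denote $d/ds$. In particular $A_Q=O(\log s)$, $\gamma_\alpha^{(k)}$ and $\tilde\rho_Q^{(k)}$ are $O(s^{-k-1})$ for $k\ge0$, $A_Q^{(k)}=O(s^{-k})$ for $k\ge1$, and $\tilde\rho_Q$ is integrable in $s$.

**Step 3: restore the balance inside each component.** The functions $A_Q$ balance the components as wholes, and this step distributes the balance over their vertices. For $i\in Q$ put
$$Y_i(s)=\mu_i\dot A_Q-\operatorname{net}_i\gamma-\frac{\mu_i}{\mu_Q}\tilde\rho_Q,$$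
where $\operatorname{net}_i\gamma$ is over the arcs of $D^0$ at $i$. No arc of $D^0$ has both ends in $Q$, so $\sum_{i\in Q}\operatorname{net}_i\gamma=\operatorname{net}_Q\gamma$ and $\sum_{i\in Q}Y_i=\mu_Q\dot A_Q-\operatorname{net}_Q\gamma-\tilde\rho_Q=0$. Also $Y_i^{(k)}=O(s^{-k-1})$. Each $Q$ with its arcs of $D^+$ is a tree, so by Lemma 9(b) there is a unique $\theta$ on $D^+$ with $\operatorname{net}_i\theta=Y_i$ (net over arcs of $D^+$), and $\theta$ is linear in $Y$. Thus $\theta_\alpha^{(k)}=O(s^{-k-1})$. Increase $s_0$ so that $|\theta_\alpha|\le G_\alpha/2$ for $s\ge s_0$.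

We want $tg_\alpha=G_\alpha+\theta_\alpha$ on $D^+$. To this end choose $\eta_i(s)$ with
$$\eta_j-\eta_i=-\log\big(1+\theta_\alpha/G_\alpha\big)\qquad(\alpha=(i\to j)\in D^+)$$
and $\eta=0$ at a chosen root of each $Q$; then $\eta_i$ is a signed sum of such logarithms along the path from the root. We have $\log(1+\theta_\alpha/G_\alpha)=O(|\theta_\alpha|)=O(1/s)$. For $k\ge1$ the chain rule writes its $k$-th derivative as a sum of bounded functions times products $\prod_l\theta_\alpha^{(k_l)}$ with $k_l\ge1$ and $\sum_lk_l=k$; each product has at least one factor and is $O(s^{-k-1})$. Hence $\eta_i$ is smooth and $\eta_i^{(k)}=O(s^{-k-1})$ for all $k\ge0$.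

**Step 4: assemble and verify.** Define, for $t\ge t_0:=e^{s_0}$,
$$a_i(t)=b_is+c_i+A_{Q(i)}(s)+\eta_i(s),\qquad s=\log t.$$

*(i)* All $s$-derivatives of $a_i$ of order $\ge1$ are bounded, and $t^k\frac{d^k}{dt^k}=\frac d{ds}\big(\frac d{ds}-1\big)\cdots\big(\frac d{ds}-k+1\big)$ involves only derivatives of order $\ge1$.

*(ii)* Let $\alpha=(i\to j)$.

- On $D^+$ we have $Q(i)=Q(j)$ and $b_j-b_i=1$, so $tg_\alpha=K_\alpha e^{c_i-c_j}e^{-(\eta_j-\eta_i)}=G_\alpha+\theta_\alpha$.
- On $D^0$ we have $b_j-b_i=1$, so $tg_\alpha=\gamma_\alpha e^{\eta_i-\eta_j}=\gamma_\alpha(1+O(1/s))=\gamma_\alpha+O(s^{-2})$.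
- On $D^-$ we have $tg_\alpha=O\big(e^{-(b_j-b_i-1)s}e^{O(\log s)}\big)=O(e^{-\delta s})$ for some $\delta>0$.

All of these are bounded.

*(iii)* Since $ta_i'=da_i/ds$ and $\dot\eta_i=O(s^{-2})$, for $i\in Q$ we get
$$t\rho_i=\mu_i(b_i+\dot A_Q+\dot\eta_i)-\operatorname{net}_iG-\operatorname{net}_i\theta-\operatorname{net}_i\gamma+O(s^{-2}).$$
By (8) the terms $\mu_ib_i$ and $\operatorname{net}_iG$ cancel, and $\operatorname{net}_i\theta=Y_i$. So
$$t\rho_i=\mu_i\dot A_Q-\operatorname{net}_i\gamma-Y_i+O(s^{-2})=\frac{\mu_i}{\mu_Q}\tilde\rho_Q+O(s^{-2}),$$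
which is integrable in $s$. Since $dt/t=ds$, $\int|\rho_i|\,dt=\int|t\rho_i|\,ds<\infty$.

*(iv)* $\eta_i\to0$, and by induction $A_{Q(i)}(\log t)$ has an expansion in $\log^{[j]}(\log t)=\log^{[j+1]}t$ with $1\le j\le|D^0|\le|D|-1$; pad with zero coefficients. The coefficient of $\log t$ is $b_i$. The exponents depend only on $(N,D,\mu)$, because $b$, $D^0$, $N'$ and $(\mu_Q)$ do, and because the exponents of the smaller problem do not depend on $K'$. $\square$

## 9. Blocks of edges and the approximate solution

We now do for a general tree what Section 7 sketched for $T_{11}$. For $x\in V_3$ let $A_x=\{e\in E(x):q_x^*(e)>0\}\ne\emptyset$. By (5),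
$$L^*\text{ is constant on }A_x\text{ and equals }\min_{E(x)}L^*\text{ there}.\tag{9}$$

**Step 1: blocks.** This step finds the groups of edges that move together. Let $\Gamma$ be the graph with vertex set $E\cup V_3$ and an edge $(e,x)$ whenever $x\in V_3$ and $e\in E(x)$. It is a subgraph of the subdivision of $T$, hence a forest. Let $\Gamma_A$ have the same vertices but only the edges $(e,x)$ with $e\in A_x$. Each component of $\Gamma_A$ contains some $e\in E$, since $A_x\ne\emptyset$. Its set of elements of $E$ is called a *block*. Write $B(e)$ for the block of $e$ and $B(x)$ for the block of the component containing $x\in V_3$, so $A_x\subseteq B(x)$. By (9) and connectivity, $L^*$ is a constant $L_B$ on each block $B$.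

By Lemma 9(c), contracting the components of $\Gamma_A$ in $\Gamma$ gives a forest on the set of blocks. Its edges are the pairs $(x,f)$ with $x\in V_3$, $f\in E(x)\setminus A_x$, and such a pair joins the distinct blocks $B(x)$ and $B(f)$. By (9), $L_f^*\ge L_{B(x)}$ for these pairs. Let $D$ be the set of *ties*, the pairs with $L_f^*=L_{B(x)}$, each regarded as an arc $B(x)\to B(f)$. This is an oriented forest.

Example: for $T_{11}$, $A_x=E(x)$ and $A_y=\{yb_1,yb_2\}$. The blocks are $E(x)$, $\{yb_1,yb_2\}$ and the five single leaf edges, and $D$ consists of the single arc $(y,h)$ from $\{yb_1,yb_2\}$ to $E(x)$.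

**Step 2: constants and slow drifts.** This step fixes the relative positions inside blocks that produce $q^*$, and applies Lemma 10 to the blocks. Since $\Gamma_A$ is a forest, Lemma 9(a) gives $c_e$ $(e\in E)$ and $\sigma_x$ $(x\in V_3)$ with
$$c_e=\sigma_x-\log q_x^*(e)\qquad(x\in V_3,\ e\in A_x).\tag{10}$$
Apply Lemma 10 to the blocks with masses $\mu_B=|B|$, forest $D$ and $K_{(x,f)}=m_xe^{\sigma_x-c_f}$. This gives $a_B(t)$, $\rho_B(t)$ and
$$g_{(x,f)}=m_xe^{\sigma_x-c_f}e^{a_{B(x)}-a_{B(f)}}.$$

**Step 3: corrections inside blocks.** The drifts balance each block as a whole; this step makes the individual edges of a block move at the common speed $a_B'$ up to an integrable error. For $e\in B$ put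
$$Y_e=-a_B'-\sum_{x:\,e\in A_x}q_x^*(e)\sum_{f:\,(x,f)\in D}g_{(x,f)}+\sum_{x:\,(x,e)\in D}g_{(x,e)}+\frac{\rho_B}{|B|}.\tag{11}$$
The arcs out of $B$ are the $(x,f)\in D$ with $B(x)=B$, and for these $x$ we have $A_x\subseteq B$ and $\sum_{e\in A_x}q_x^*(e)=1$; conversely, if $e\in B$ and $e\in A_x$, then $B(x)=B$. The arcs into $B$ are the $(x,e)\in D$ with $e\in B$. Therefore
$$\sum_{e\in B}Y_e=-|B|a_B'+\operatorname{net}_Bg+\rho_B=0.$$
By Lemma 10, $Y_e=O(1/t)$ and $Y_e'=O(t^{-2})$. On $\mathbb R^B$ let
$$(\Lambda_B\eta)_e=\sum_{x:\,e\in A_x}m_xq_x^*(e)\big(\eta_e-\langle q_x^*,\eta\rangle\big)=\sum_{x:\,e\in A_x}\ \sum_{f\in A_x}m_xq_x^*(e)q_x^*(f)(\eta_e-\eta_f),$$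
where $\langle q_x^*,\eta\rangle=\sum_{f\in A_x}q_x^*(f)\eta_f$. This is the weighted Laplacian of the graph on $B$ in which two edges are adjacent when both lie in some $A_x$. The graph is connected, because $B$ comes from one component of $\Gamma_A$. The operator is symmetric with $\langle\eta,\Lambda_B\eta\rangle=\frac12\sum_x\sum_{e,f\in A_x}m_xq_x^*(e)q_x^*(f)(\eta_e-\eta_f)^2$, the sum running over $x$ with $B(x)=B$. So its kernel is the constants and its image is the set of zero-sum vectors. Let $\eta$ solve $\Lambda_B\eta=Y|_B$ with $\sum_{e\in B}\eta_e=0$, on every block. It is linear in $Y$, so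
$$\eta=O(1/t),\qquad\eta'=O(t^{-2}).$$

Example: for $T_{11}$ with the exact block solution of Section 7, $\rho=0$ and $Y_h=-\frac g4+g=\frac{3g}4$, $Y_{xa_i}=-\frac g4$, which sum to zero on $E(x)$; and $Y_{yb_j}=\frac g2-\frac g2=0$.

**Step 4: the approximate solution.** Define
$$U_e(t)=L_e^*t+c_e+a_{B(e)}(t)+\eta_e(t).\tag{12}$$

**Lemma 11.** $\int|U'-R(U)|\,dt<\infty$, the integral being over $[t_1,\infty)$ for some $t_1$.

*Proof.* **Step A: the probabilities at one vertex.** Fix $x\in V_3$. For $e\in A_x$ the block of $e$ is $B(x)$, so by (10) and (12)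
$$e^{-U_e}=e^{-L_{B(x)}t-a_{B(x)}-\sigma_x}\,q_x^*(e)\,e^{-\eta_e}.$$
For $f\in E(x)\setminus A_x$ let
$$r(f)=\frac{e^{-U_f}}{\sum_{e\in A_x}e^{-U_e}}=e^{\sigma_x-c_f}\,e^{-(L_f^*-L_{B(x)})t}\,e^{a_{B(x)}-a_{B(f)}}\,\frac{e^{-\eta_f}}{\sum_{e\in A_x}q_x^*(e)e^{-\eta_e}}.$$
The last factor is $1+O(1/t)$. If $(x,f)\in D$, then the first exponential in $t$ is $1$ and $m_xr(f)=g_{(x,f)}(1+O(1/t))=g_{(x,f)}+O(t^{-2})$, because $g=O(1/t)$. Otherwise $L_f^*>L_{B(x)}$, and $r(f)=O(e^{-\delta t})$ for some $\delta>0$, because $a=O(\log t)$. In all cases $r=O(1/t)$, so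
$$p_x(f;U)=\frac{r(f)}{1+\sum_{f'\notin A_x}r(f')}=r(f)+O(t^{-2})\qquad(f\in E(x)\setminus A_x).$$
For $e\in A_x$, since the total mass on $A_x$ is $1-\sum_{f\notin A_x}p_x(f;U)$,
$$p_x(e;U)=\frac{q_x^*(e)e^{-\eta_e}}{\sum_{e'\in A_x}q_x^*(e')e^{-\eta_{e'}}}\Big(1-\sum_{f\notin A_x}p_x(f;U)\Big).$$
Both $\eta$ and the $p_x(f;U)$ with $f\notin A_x$ are $O(1/t)$. Expanding to first order,
$$p_x(e;U)=q_x^*(e)\big(1-\eta_e+\langle q_x^*,\eta\rangle\big)-q_x^*(e)\sum_{f\notin A_x}p_x(f;U)+O(t^{-2}).$$

**Step B: sum over the endpoints of $e$.** Let $e\in B$. A vertex $x\in e\cap V_3$ with $e\in A_x$ contributes $m_x$ times the last formula to $R_e(U)$, where $m_xp_x(f;U)=g_{(x,f)}+O(t^{-2})$ for $(x,f)\in D$ and $O(t^{-2})$ otherwise. A vertex $x$ with $e\notin A_x$ contributes $g_{(x,e)}+O(t^{-2})$ if $(x,e)\in D$ and $O(t^{-2})$ otherwise. Since $L_e^*=-\ell_e+\sum_{x:\,e\in A_x}m_xq_x^*(e)$,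
$$R_e(U)=L_e^*-(\Lambda_B\eta)_e-\sum_{x:\,e\in A_x}q_x^*(e)\sum_{f:\,(x,f)\in D}g_{(x,f)}+\sum_{x:\,(x,e)\in D}g_{(x,e)}+O(t^{-2}).$$
By (11) the two $g$-sums together equal $Y_e+a_B'-\rho_B/|B|$, and $(\Lambda_B\eta)_e=Y_e$. Hence
$$R_e(U)=L_e^*+a_B'-\frac{\rho_B}{|B|}+O(t^{-2}).$$

**Step C: the error.** From (12), $U_e'=L_e^*+a_B'+\eta_e'$, so $U_e'-R_e(U)=\rho_B/|B|+\eta_e'+O(t^{-2})$. The first term is integrable by Lemma 10(iii), and the others are $O(t^{-2})$. $\square$

## 10. Convergence of the flow: proof of Theorem 5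

Global existence is Lemma 3. Let $u$ be any solution of $u'=R(u)$.

**Step 1: expansion of $u$.** By Lemma 11 and Corollary 8, $u-U$ converges. By (12), Lemma 10(iv) and $\eta\to0$,
$$u_e(t)=L_e^*t+\sum_{j=1}^J\beta_e^{(j)}\log^{[j]}t+C_e+o(1),\qquad\beta_e^{(j)}=b_{B(e)}^{(j)},\quad J=|D|.\tag{13}$$

**Step 2: limits of differences.** In the sequence $t,\log t,\log\log t,\dots$ each function tends to $\infty$ and dominates the next. So for all $e,f$ the limit of $u_e-u_f$ exists in $[-\infty,\infty]$. If the coefficient vectors $(L^*,\beta^{(1)},\dots,\beta^{(J)})$ of $e$ and $f$ differ, the limit is $\pm\infty$ with the sign of the first nonzero difference; otherwise it is $C_e-C_f$.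

**Step 3: the weights converge.** By (4), $\hat w_e(t)=M/\sum_fe^{u_f-u_e}$. Each summand converges in $[0,\infty]$ and the one with $f=e$ is $1$, so $\hat w_e(t)$ converges in $[0,M]$. The limit is positive exactly when no $u_f-u_e$ tends to $+\infty$, that is, when the coefficient vector of $e$ is lexicographically maximal. In particular $E^+\ne\emptyset$ and $L_e^*=\max_fL_f^*=-\tau$ for $e\in E^+$.

**Step 4: the curvatures converge.** For $x\in V_3$ and $e\in E(x)$, $p_x(e;u(t))=1/\sum_{f\in E(x)}e^{u_e-u_f}$ converges. By (3), $\kappa_e(t)$ converges for every $e\in E$, say to $k_e$. Since $u_e'=-\kappa_e$, averaging over time gives $u_e(t)/t\to-k_e$; by (13), $u_e(t)/t\to L_e^*$. Hence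
$$\kappa_e(t)\to-L_e^*\qquad\text{for every }e\in E,\tag{14}$$
and for $e\in E^+$ the limit is $\tau$. The normalized flow has the same curvatures by Lemma 3. This proves Theorem 5 and the conjecture. $\square$

## 11. Velocities, exponents and the sign of $\tau$: proof of Theorem 6

**Parts 1 and 3.** Part 1 is (14); $L^*$ depends only on $T$ by Lemma 4(b). The expansion in part 3 is (13), and the description of $E^+$ is Step 3 above. Since $q^*$ is unique by Lemma 4(c), the blocks, their masses and $D$ depend only on $T$. By Lemma 10(iv) so do $J=|D|$ and the $\beta_e^{(j)}$, and hence $E^+$.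

**Part 4.** Uniqueness is Lemma 4(c). By Step 4 of Section 10, $p(u(t))$ converges to some $\bar p\in\mathcal P$, and $L(\bar p)=\lim R(u(t))=L^*$ by (14). So $\bar p$ is a minimizer and $\bar p=q^*$. The quotient in part 4 is $p_x(e;u(t))$; it is the same for the normalized flow, by scaling.

**Part 2.** This step compares $\max_eL_e$ with averages over edge sets. For $q\in\mathcal P$ and $\emptyset\ne S\subseteq E$,
$$\sum_{e\in S}L_e(q)=-\sum_{e\in S}\ell_e+\sum_{x\in V_3}m_xq_x\big(S\cap E(x)\big)\ \ge\ -\sum_{e\in S}\ell_e+\sum_{x\in V_3,\ E(x)\subseteq S}m_x=|S|\,g(S).\tag{15}$$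
In the inequality, vertices with $E(x)\subseteq S$ contribute $m_x$ on both sides, and the other terms on the left are $\ge0$. The last equality holds because $\sum_{e\in S}\ell_e$ counts the leaves $x$ with $E(x)\subseteq S$. Hence $\max_eL_e(q)\ge g(S)$, and $q=q^*$ gives $-\tau\ge\max_Sg(S)$.

For equality take $S=\{e:L_e^*=-\tau\}$. If $e\in S\cap E(x)$ and $q_x^*(e)>0$, then by (9) all $f\in E(x)$ have $L_f^*\ge L_e^*=-\tau$, which is the maximum, so $E(x)\subseteq S$. Thus $q_x^*(S\cap E(x))=0$ whenever $E(x)\not\subseteq S$, and (15) is an equality for this $S$ and $q^*$. Its left side is $-|S|\tau$, so $g(S)=-\tau$.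

Finally, for any metric $w=e^u$, (15) with $q=p(u)$ gives $\min_e\kappa_e(w)=-\max_eL_e(p(u))\le-\max_Sg(S)=\tau$. Along the flow $\min_e\kappa_e(t)\to\min_e(-L_e^*)=\tau$. So the supremum is $\tau$.

**Part 5, stars.** Let $T=K_{1,n}$. For $n\ge3$ the uniform $q$ gives $L_e=-1+\frac{n-2}n=-\frac2n$ for all $e$. As $\sum_eL_e=-2$ on $\mathcal P$, this minimizes $\sum_eL_e^2$, so it is $q^*$. Then $A_x=E$ at the center, there is one block and $D=\emptyset$. All coefficient vectors coincide, all limits of $u_e-u_f$ are finite, and $E^+=E$. For $n\le2$, $V_3=\emptyset$ and $L\equiv-2/n$, so every $u_e-u_f$ is constant and $E^+=E$. In all cases $\tau=2/n$.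

**Part 5, non-stars have $E^+\ne E$.** A tree that is not a star has an edge with no leaf endpoint: it has a non-leaf $x$, and if all edges had a leaf endpoint, all neighbors of $x$ would be leaves and $T$ would be a star. Let $e$ be an edge with no leaf endpoint. By (3), $\kappa_e(t)\le0$ for all $t$. If $E^+=E$, all limits $\lim\kappa_f$ would equal $\tau$, and $\sum_f\kappa_f=2$ would give $|E|\tau=2$, so $\tau>0$; this contradicts $\lim\kappa_e\le0$.

**Part 5, the sign of $\tau$ for non-stars.** For $e$ as above, $g(\{e\})=0$, since $E(x)\subseteq\{e\}$ would make $x$ a leaf endpoint of $e$. So $\tau\le0$ by part 2. For a non-leaf $x$ let $\lambda_x$ be its number of leaf neighbors. Deleting all leaves of a non-star tree leaves a tree, in which $x$ has degree $d_x-\lambda_x$. A tree is a path exactly when all degrees are at most $2$, so $T$ is a caterpillar if and only if $d_x-\lambda_x\le2$ for all non-leaves $x$.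

Suppose $T$ is a caterpillar, and let $\emptyset\ne S\subseteq E$. Each leaf has a unique neighbor, which is a non-leaf, and for a non-leaf $x$ with $E(x)\subseteq S$ its $\lambda_x$ leaf edges lie in $S$. So the leaves contribute at most $-\sum\lambda_x$ to $|S|g(S)$, the sum being over these $x$, and
$$|S|\,g(S)\le\sum_{x\text{ non-leaf},\ E(x)\subseteq S}(d_x-2-\lambda_x)\le0.$$
Thus $\max_Sg(S)=0$ and $\tau=0$.

Suppose instead that $d_x-\lambda_x\ge3$ for some non-leaf $x$. A vertex $z\ne x$ with $E(z)\subseteq E(x)$ has only the edge $xz$, so it is a leaf neighbor of $x$. Hence $g(E(x))=(d_x-2-\lambda_x)/d_x>0$, and $\tau<0$.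

**Part 6.** The inclusion is Theorem 5. For strictness take $T_{11}$. By Section 5, $\max L^*=\frac12$, so $\tau=-\frac12$, and $L^*=\frac12$ exactly on the six edges of $E(x)\cup E(y)$. By Section 9, the blocks with $L_B=\frac12$ are $B_1=\{yb_1,yb_2\}$ and $B_2=E(x)$, and $D$ is the single arc $(y,h)$ from $B_1$ to $B_2$. Lemma 10(ii) says $g_{(y,h)}=K_{(y,h)}e^{a_{B_1}-a_{B_2}}=O(1/t)$, so $a_{B_1}-a_{B_2}\to-\infty$. By (12) and the convergence of $u-U$, $u_{yb_j}-u_f\to-\infty$ for every $f\in E(x)$, while the edges of $E(x)$ share one coefficient vector. The leaf edges have $L^*=-1<\frac12$. So for every initial metric $E^+=E(x)$, and by part 4, with $q_x^*$ uniform, the limit has equal weights on the four edges of $E(x)$. The edges $yb_1,yb_2$ also have limit curvature $-L^*_{yb_j}=-\frac12=\tau$, but they shrink to $0$. So $E^+$ is strictly contained in $\{e:\lim\kappa_e=\tau\}$. $\square$
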